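\title{Low-degree polynomials obstruct coboundary expansion in random balanced Cayley complexes}

\begin{abstract}
Let $G$ be a finite group of order $n$ and let $A\subset G$. The balanced Cayley complex $Y_{A,k}$ has the full $(k-1)$-skeleton of the join of $k+1$ copies of $G$, and its $k$-simplices are the tuples whose product lies in $A$. A conjecture posed in a paper of Meshulam asserts that for a random set $A$ of size $C(k)\log D(G)$, where $D(G)$ is the sum of the dimensions of the irreducible representations of $G$, the $\mathbb F_2$-coboundary expansion $h_{k-1}(Y_{A,k})$ is bounded below by a positive constant asymptotically almost surely. We show that the conjecture holds for $k=1$ and fails for every $k\ge2$: if $G=\mathbb F_2^r$ and $|A|<\sum_{i\le k}\binom ri$, then a nonzero polynomial of degree at most $k$ vanishes on $A$, and this forces $h_{k-1}(Y_{A,k})=0$. For $2$-groups this kind of obstruction is the only one to positivity of $h_{k-1}$, and for $\mathbb F_2^r$ positivity has a sharp threshold at $|A|\sim(\log_2n)^k/k!$. For all groups, $h_{k-1}(Y_{A,k})\ge q^{-2}$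 asymptotically almost surely once $|A|\ge C_kn^{1-1/q}(\log n)^{1/q}$, where $q=2^{k+1}-1$.
\end{abstract}

\section{Introduction}

\subsection{Balanced Cayley complexes}

Let $G$ be a finite group of order $n$ and let $k\ge1$. For $1\le i\le k+1$ put $V_i=\{i\}\times G$, and let $Y_{G,k}=V_1*\cdots*V_{k+1}$ be the simplicial join of these sets, each viewed as a $0$-dimensional complex. Its simplices are the subsets of $V_1\cup\dots\cup V_{k+1}$ that contain at most one vertex from each $V_i$. For $A\subset G$, the \emph{balanced Cayley complex} $Y_{A,k}$ is the subcomplex of $Y_{G,k}$ that contains the full $(k-1)$-skeleton of $Y_{G,k}$ and whose $k$-simplices are the sets $\{(1,x_1),\dots,(k+1,x_{k+1})\}$ with $x_1\cdots x_{k+1}\in A$. When $A$ is a uniformly random subset of $G$ of a prescribed size, $Y_{A,k}$ is a \emph{random balanced Cayley complex}; ``random'' always has this meaning below.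

For $k=1$ this is the bipartite graph on two copies of $G$ in which $(1,x_1)$ and $(2,x_2)$ are adjacent when $x_1x_2\in A$. In general, a $(k-1)$-simplex misses exactly one $V_j$, and for each $a\in A$ the equation $x_1\cdots x_{k+1}=a$ has exactly one solution $x_j$. So every $(k-1)$-simplex lies in exactly $|A|$ top simplices. The size of $A$ is the degree of the complex, and the question is how large a degree makes it expand.

\subsection{Coboundary expansion}

Let $X$ be a finite simplicial complex and $X(j)$ its set of $j$-simplices, with the empty set as the unique $(-1)$-simplex. Let $C^j(X;\mathbb F_2)$ be the space of functions $X(j)\to\mathbb F_2$, and define $d_j:C^j\to C^{j+1}$ by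
\[
(d_j\phi)(\tau)=\sum_{\sigma\subset\tau,\ |\sigma|=|\tau|-1}\phi(\sigma).
\]
Then $d_jd_{j-1}=0$. The elements of $B^j(X;\mathbb F_2)=\operatorname{im}d_{j-1}$ are the coboundaries, the elements of $\ker d_j$ are the cocycles, and $\tilde H^j(X;\mathbb F_2)=\ker d_j/B^j$ is the reduced cohomology. The Hamming norm and the cosystolic norm of $\phi\in C^j(X;\mathbb F_2)$ are
\[
\|\phi\|_{\rm H}=|\{\sigma\in X(j):\phi(\sigma)\ne0\}|,\qquad
\|\phi\|_{\rm csy}=\min\{\|\phi+d_{j-1}\psi\|_{\rm H}:\psi\in C^{j-1}(X;\mathbb F_2)\},
\]
and the $j$-th \emph{coboundary expansion constant} of $X$ is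
\[
h_j(X)=\min\left\{\frac{\|d_j\phi\|_{\rm H}}{\|\phi\|_{\rm csy}}:\ \phi\in C^j(X;\mathbb F_2)\setminus B^j(X;\mathbb F_2)\right\}.
\]
The cosystolic norm is the Hamming distance from $\phi$ to $B^j$. Since the minimum is over a finite set, $h_j(X)=0$ exactly when some cocycle is not a coboundary, that is, when $\tilde H^j(X;\mathbb F_2)\ne0$. A bound $h_j(X)\ge\epsilon$ is a robust form of vanishing: a cochain with a small coboundary is close to $B^j$. For a graph with vertex set $V$ and $j=0$, the space $B^0$ consists of the two constant functions, a cochain is the indicator of a set $S\subset V$, and $h_0$ is the minimum over $\emptyset\ne S\subsetneq V$ of the number of edges leaving $S$ divided by $\min(|S|,|V\setminus S|)$. This is edge expansion, and it is positive if and only if the graph is connected.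

\subsection{The conjecture}

Let $D(G)=\sum_\rho d_\rho$, where $\rho$ ranges over the complex irreducible representations of $G$ and $d_\rho$ is the dimension of $\rho$. From $\sum_\rho d_\rho^2=n$ we get
\begin{equation}\label{eq:D}
\sqrt n\le D(G)\le n,
\end{equation}
with $D(G)=n$ for abelian $G$. So $\log D(G)$ is within a factor $2$ of $\log n$. Logarithms without a subscript are natural.

Over the reals, expansion is measured by a spectral gap. Orient the simplices, let $d_j$ be the real coboundary maps with the usual signs, and give real cochains the inner product in which the simplices are orthonormal. The reduced Laplacian is $L_j=d_{j-1}d_{j-1}^*+d_j^*d_j$, and $\mu_j$ is its smallest eigenvalue. If $\phi$ is orthogonal to $\operatorname{im}d_{j-1}$, then $d_{j-1}^*\phi=0$, and hence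
\begin{equation}\label{eq:gap}
\|d_j\phi\|^2=\langle L_j\phi,\phi\rangle\ge\mu_j\|\phi\|^2 .
\end{equation}
Projecting an arbitrary cochain onto $(\operatorname{im}d_{j-1})^\perp$ does not change its coboundary. So \eqref{eq:gap} bounds the Euclidean distance from any real cochain $\phi$ to the coboundaries in terms of $\|d_j\phi\|$; in particular $\mu_j>0$ implies $\tilde H^j(X;\mathbb R)=0$. The following result is known, and we use it without proof.

\begin{theorem}[see \cite{Meshulam}]\label{thm:spectral}
Let $k\ge1$ and $\epsilon>0$ be fixed, and let $A$ be a random subset of $G$ of size $m=\lceil10k^2\log D(G)/\epsilon^2\rceil$. Then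
\[
\Pr\big[\mu_{k-1}(Y_{A,k})<(1-\epsilon)m\big]=O(1/n).
\]
\end{theorem}

Thus logarithmically many random elements make $Y_{A,k}$ expand over $\mathbb R$ in the Euclidean norm, in every dimension $k$. One would guess that the same holds over $\mathbb F_2$ in the Hamming norm. This is the problem posed in \cite{Meshulam}. An event holds \emph{a.a.s.}\ if its probability tends to $1$ as $|G|\to\infty$, uniformly over all finite groups $G$ under consideration.

\medskip
\noindent\textbf{Conjecture.} \emph{For any fixed $k\ge1$ there exist constants $C(k)<\infty$ and $\epsilon(k)>0$ such that for any group $G$, the random balanced Cayley complexes $Y_{A,k}$ with $|A|=\lceil C(k)\log D(G)\rceil$ satisfy $h_{k-1}(Y_{A,k})\ge\epsilon(k)$ a.a.s.\ as $|G|\to\infty$.}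

\subsection{Results}

The group algebra $\mathbb F_2[G]$ has basis $\{[g]:g\in G\}$ and product $[g][g']=[gg']$. The \emph{augmentation ideal} $I$ is the kernel of the ring homomorphism $\sum a_g[g]\mapsto\sum a_g$, and $I^j$ is the span of all products of $j$ elements of $I$. Put
\[
N_k(G)=\dim_{\mathbb F_2}\mathbb F_2[G]/I^{k+1},\qquad N_{k,r}=\sum_{i=0}^k\binom ri,\qquad q=2^{k+1}-1 .
\]

\begin{theorem}\label{thm:obstruction}
For every finite group $G$ and every $A\subset G$ with $|A|<N_k(G)$ we have $h_{k-1}(Y_{A,k})=0$. Moreover $N_k(\mathbb F_2^r)=N_{k,r}$. Hence for every $k\ge2$ and every $C<\infty$, for all large $r$, every $A\subset\mathbb F_2^r$ with $|A|=\lceil C\log D(\mathbb F_2^r)\rceil$ has $h_{k-1}(Y_{A,k})=0$. The conjecture is false for every $k\ge2$.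
\end{theorem}

\begin{theorem}\label{thm:graphs}
The conjecture holds for $k=1$; one may take $C(1)=40$ and $\epsilon(1)=\frac14$.
\end{theorem}

The failure in Theorem~\ref{thm:obstruction} is deterministic and cohomological: no set of that size, random or not, kills $\tilde H^{k-1}(Y_{A,k};\mathbb F_2)$. For $2$-groups, that is, groups whose order is a power of $2$, the dimension count behind it refines to an exact criterion. We say that $A$ \emph{spans} $\mathbb F_2[G]/I^{k+1}$ if the images of the elements $[a]$, $a\in A$, span it. A \emph{polynomial function of degree at most $k$} on $\mathbb F_2^r$ is a function $\mathbb F_2^r\to\mathbb F_2$ given by a polynomial over $\mathbb F_2$ of degree at most $k$ in the coordinates.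

\begin{theorem}\label{thm:twogroups}
If $G$ is a $2$-group, then $h_{k-1}(Y_{A,k})>0$ if and only if $A$ spans $\mathbb F_2[G]/I^{k+1}$. For $G=\mathbb F_2^r$ this holds if and only if no nonzero polynomial function of degree at most $k$ vanishes on $A$.
\end{theorem}

\begin{theorem}\label{thm:threshold}
Fix $k\ge1$ and $\eta>0$, and let $G=\mathbb F_2^r$. If $|A|<N_{k,r}$, then $h_{k-1}(Y_{A,k})=0$ always. If $A$ is random with $|A|\ge(1+\eta)N_{k,r}$, then $h_{k-1}(Y_{A,k})>0$ a.a.s.
\end{theorem}

Here $N_{k,r}\sim r^k/k!=(\log_2n)^k/k!$, so positivity of $h_{k-1}$ on $\mathbb F_2^r$ has its threshold asymptotically at this value. The last result gives a size of $A$ at which constant expansion does hold for all groups.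

\begin{theorem}\label{thm:dense}
There is a constant $C_k$ such that for all finite groups $G$ and random $A$ with $n\ge|A|\ge C_kn^{1-1/q}(\log n)^{1/q}$, we have $h_{k-1}(Y_{A,k})\ge q^{-2}$ a.a.s., uniformly in $G$.
\end{theorem}

Any size $m(G)$ for which $h_{k-1}(Y_{A,k})\ge\epsilon(k)>0$ a.a.s.\ uniformly over all groups must satisfy $m(\mathbb F_2^r)\ge N_{k,r}$ for all large $r$, by Theorem~\ref{thm:threshold}. So no scale smaller than $(\log n)^k$ can work uniformly. We do not determine whether $h_{k-1}\ge\epsilon(k)$ already holds at the scale $(\log n)^k$.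

Section~\ref{sec:example} shows the obstruction by hand for $k=1$ and $k=2$. Section~\ref{sec:join} translates the cohomology of $Y_{A,k}$ into a question about functions on $G^{k+1}$ whose sums over combinatorial cubes vanish. Sections~\ref{sec:ideal}--\ref{sec:dense} then prove the five theorems in order. Only Theorem~\ref{thm:graphs} and Remark~\ref{rem:torsion} use Theorem~\ref{thm:spectral}.

\section{Affine and quadratic obstructions}\label{sec:example}

In this section $G=\mathbb F_2^r$, written additively.

Let $k=1$, and suppose that a nonconstant affine function $\lambda+b$, with $\lambda$ linear and $b\in\mathbb F_2$, vanishes on $A$. Every edge $\{(1,x_1),(2,x_2)\}$ of $Y_{A,1}$ satisfies $\lambda(x_1)+\lambda(x_2)+b=0$. So the vertex function $\phi(1,x_1)=\lambda(x_1)$, $\phi(2,x_2)=\lambda(x_2)+b$ takes equal values at the two ends of every edge. It is not constant, so the graph is disconnected. An affine function has $r+1$ coefficients, and vanishing on $A$ imposes $|A|$ linear conditions on them, so this obstruction is forced when $1\le|A|\le r$. That is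 a logarithmic size, in agreement with the conjecture.

What was used is that $\lambda(x_1+x_2)+b$ is a sum of functions of one point each. For $k=2$ the cochains live on edges, so we may use functions of two points, and quadratic functions become available. Take $r=2$, write $x_i=(u_i,v_i)$, and let $Q(u,v)=uv$ and $A=\{(0,0),(1,0),(0,1)\}$, the zero set of $Q$. Then
\[
Q(x_1+x_2+x_3)=(u_1+u_2+u_3)(v_1+v_2+v_3)=\sum_{i,j}u_iv_j ,
\]
and each of the nine terms involves at most two of the three points. Group them as
\begin{align*}
f_3(x_1,x_2)&=u_1v_1+u_1v_2+u_2v_1,\\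
f_1(x_2,x_3)&=u_2v_2+u_2v_3+u_3v_2,\\
f_2(x_1,x_3)&=u_3v_3+u_3v_1+u_1v_3,
\end{align*}
and let $\phi$ be the $1$-cochain equal to $f_j$ on the edges that miss $V_j$. On the triangle $(x_1,x_2,x_3)$ of $Y_{G,2}$ the coboundary of $\phi$ is $f_1+f_2+f_3=Q(x_1+x_2+x_3)$. This vanishes on all triangles of $Y_{A,2}$, so $\phi$ is a cocycle there. If $\phi$ were $d_0\psi$, its coboundary would vanish on every triangle of $Y_{G,2}$, because $Y_{A,2}$ and $Y_{G,2}$ have the same vertices and edges; but it equals $1$ on the triangles with $x_1+x_2+x_3=(1,1)$. Hence $h_1(Y_{A,2})=0$. For the same $A$ the graph $Y_{A,1}$ is connected, since each vertex is adjacent to three of the four vertices on the other side. The obstruction is new in dimension $2$.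

For general $r$, every polynomial $Q$ of degree at most $2$ on $\mathbb F_2^r$ satisfies
\begin{equation}\label{eq:quadratic}
\begin{split}
Q(x_1+x_2+x_3)={}&Q(x_1+x_2)+Q(x_1+x_3)+Q(x_2+x_3)\\
&+Q(x_1)+Q(x_2)+Q(x_3)+Q(0).
\end{split}
\end{equation}
It suffices to check monomials. For $Q=1$ the right side has seven terms equal to $1$. For a coordinate $Q=u$, each $u_i$ occurs three times on the right. For a product of coordinates $Q=uv$, each $u_iv_i$ occurs three times and each $u_iv_j$ with $i\ne j$ occurs once. So \eqref{eq:quadratic} writes $Q(x_1+x_2+x_3)$ as the coboundary of a $1$-cochain, and the argument above applies to any $Q$ that is nonzero as a function and vanishes on $A$. These functions have $1+r+\binom r2$ free coefficients (Lemma~\ref{lem:poly}), so such a $Q$ exists whenever $|A|<1+r+\binom r2$. This bound is quadratic in $r$, while $\log D(G)=r\log2$ is linear. The rest of the disproof is this argument for arbitrary $k$ and $G$.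

\section{Cochains on the join}\label{sec:join}

From now on $k$ is fixed, $Y_G=Y_{G,k}$, $Y_A=Y_{A,k}$, all cochains are over $\mathbb F_2$ unless stated otherwise, and
\[
\pi:G^{k+1}\to G,\qquad\pi(x)=x_1\cdots x_{k+1}.
\]

\subsection{Cochains as functions}

A simplex of $Y_G$ is a choice of elements $x_i\in G$ for $i$ in some subset of $\{1,\dots,k+1\}$. Accordingly:
\begin{itemize}
\item a $k$-cochain is a function $c:G^{k+1}\to\mathbb F_2$;
\item a $(k-1)$-cochain is a tuple $\phi=(f_1,\dots,f_{k+1})$, where $f_j$ is a function of the variables $x_i$, $i\ne j$;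
\item a $(k-2)$-cochain is a family $\psi=(\psi_{il})_{i<l}$, where $\psi_{il}$ is a function of the variables other than $x_i$ and $x_l$ (for $k=1$, a single constant $\psi_{12}$).
\end{itemize}
We regard $f_j$ and $\psi_{il}$ as functions on $G^{k+1}$ that do not depend on the missing variables, but in $\|\phi\|_{\rm H}$ the support of $f_j$ is counted in $G^k$. The facets of a simplex are obtained by deleting one vertex, so, writing $d$ for $d_{k-1}$ on $Y_G$,
\begin{equation}\label{eq:d}
d\phi=\sum_{j=1}^{k+1}f_j,\qquad(d_{k-2}\psi)_j=\sum_{i<j}\psi_{ij}+\sum_{l>j}\psi_{jl}.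
\end{equation}
Let $d_A$ be $d_{k-1}$ on $Y_A$. Since $Y_A$ and $Y_G$ have the same $(k-1)$-skeleton, the spaces $C^{k-1}$, $B^{k-1}$ and the norm $\|\cdot\|_{\rm csy}$ on $C^{k-1}$ are the same for both, and $d_A\phi$ is the restriction of $d\phi$ to $\pi^{-1}(A)$. We write $B^k$ for $B^k(Y_G;\mathbb F_2)$: the sums of functions each of which misses a variable.

\subsection{Cubes}

To use $B^k$ we need a test for membership that does not require finding $\phi$. Given $x,x'\in G^{k+1}$ and $\varepsilon\in\{0,1\}^{k+1}$, let $x^\varepsilon$ have $i$-th coordinate $x_i$ if $\varepsilon_i=0$ and $x_i'$ if $\varepsilon_i=1$; the second point $x'$ will be clear from the context. The family $(x^\varepsilon)_\varepsilon$ is the \emph{cube} spanned by $x$ and $x'$, and $\sum_\varepsilon c(x^\varepsilon)$ is the \emph{cube sum} of $c$. Identity \eqref{eq:quadratic} says that a cube sum with $x'=0$ vanishes.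

Cube sums are computed by commuting operators. Fix $w\in G^{k+1}$. For $c:G^{k+1}\to\mathbb F_2$ let $E_ic$ be the function obtained by substituting $w_i$ for $x_i$, and let $\Delta_i=1+E_i$. The operators $E_i$ commute, $E_i^2=E_i$, and
\[
c\text{ does not depend on }x_i\iff E_ic=c\iff\Delta_ic=0 .
\]
Expanding the product shows that $(\Delta_1\cdots\Delta_{k+1}c)(x)$ is the sum of $c$ over the cube spanned by $x$ and $w$. In characteristic $2$ we have $E_i=1+\Delta_i$, so $\Delta_1\cdots\Delta_{i-1}E_i=\Delta_1\cdots\Delta_{i-1}+\Delta_1\cdots\Delta_i$, and summing over $i$ telescopes: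
\begin{equation}\label{eq:telescope}
\sum_{i=1}^{j}\Delta_1\cdots\Delta_{i-1}E_i=1+\Delta_1\cdots\Delta_j\qquad(0\le j\le k+1).
\end{equation}

\begin{lemma}\label{lem:cube}
A function $c:G^{k+1}\to\mathbb F_2$ lies in $B^k$ if and only if $\sum_\varepsilon c(x^\varepsilon)=0$ for all $x,x'\in G^{k+1}$.
\end{lemma}

\begin{proof}
Let $c=\sum_jf_j$ with $f_j$ independent of $x_j$. For any $w$ we have $\Delta_jf_j=0$, hence $\Delta_1\cdots\Delta_{k+1}f_j=0$, and all cube sums of $c$ vanish. Conversely, suppose they vanish, and fix any $w$. Then $\Delta_1\cdots\Delta_{k+1}c=0$, and \eqref{eq:telescope} with $j=k+1$ gives $c=\sum_jg_j$ with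
\begin{equation}\label{eq:g}
g_j=\Delta_1\cdots\Delta_{j-1}E_jc .
\end{equation}
Since $E_jg_j=g_j$, the function $g_j$ does not depend on $x_j$. So $c\in B^k$.
\end{proof}

\subsection{Expansion of the full join}

The proof of Lemma~\ref{lem:cube} produces, for each base point $w$, an explicit preimage $(g_j)$ of $c$ under $d$, and each value of $g_j$ is a sum of at most $2^k$ values of $c$. If $c=d\phi$ is sparse, then $(g_j)$ should be sparse for a typical $w$. To bound $\|\phi\|_{\rm csy}$ it remains to see that $(g_j)$ differs from $\phi$ by a coboundary. For $k=1$ and $c(x_1,x_2)=f_1(x_2)+f_2(x_1)$,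
\[
g_1=c(w_1,x_2)=f_1(x_2)+f_2(w_1),\qquad g_2=c(x_1,w_2)+c(w_1,w_2)=f_2(x_1)+f_2(w_1),
\]
and indeed $(g_1,g_2)$ is $\phi$ plus the constant $f_2(w_1)$.

\begin{lemma}\label{lem:fill}
For all $\phi\in C^{k-1}$ we have $\|\phi\|_{\rm csy}\le\frac qn\|d\phi\|_{\rm H}$. In particular, $d\phi=0$ implies $\phi\in B^{k-1}$.
\end{lemma}

\begin{proof}
Let $\phi=(f_j)$ and $c=d\phi=\sum_lf_l$. Fix $w$, define $g_j$ by \eqref{eq:g}, and put $\phi_w=(g_1,\dots,g_{k+1})$. For $i<l$ let
\[
\psi_{il}=\Delta_1\cdots\Delta_{i-1}E_if_l .
\]
It is fixed by $E_i$ because $E_i^2=E_i$, and by $E_l$ because $E_lf_l=f_l$, so $\psi=(\psi_{il})$ is a $(k-2)$-cochain. We compute $g_j=\sum_l\Delta_1\cdots\Delta_{j-1}E_jf_l$ term by term. For $l<j$ the term vanishes, since it contains the factor $\Delta_l$ and $\Delta_lf_l=0$. For $l>j$ the term is $\psi_{jl}$. For $l=j$ we have $E_jf_j=f_j$, and \eqref{eq:telescope} gives $\Delta_1\cdots\Delta_{j-1}f_j=f_j+\sum_{i<j}\psi_{ij}$. Comparing with \eqref{eq:d}, we obtain $\phi_w=\phi+d_{k-2}\psi$. Hence $\|\phi\|_{\rm csy}\le\|\phi_w\|_{\rm H}$ for every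 $w$.

Expanding \eqref{eq:g},
\[
g_j(x)=\sum_{y}c(y_1,\dots,y_{j-1},w_j,x_{j+1},\dots,x_{k+1}),
\]
where the sum is over the $2^{j-1}$ ways of choosing, for each $i<j$, either $y_i=x_i$ or $y_i=w_i$. If $g_j(x)\ne0$, then $c$ is nonzero at one of these $2^{j-1}$ tuples. Let $w$ and $(x_i)_{i\ne j}$ be independent and uniform. For each way of choosing, the coordinates of the tuple are $k+1$ distinct independent uniform variables, so the tuple is uniform in $G^{k+1}$ and lies in the support of $c$ with probability $\|c\|_{\rm H}/n^{k+1}$. Therefore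
\[
\mathbb E_w\|\phi_w\|_{\rm H}\le\sum_{j=1}^{k+1}n^k\cdot2^{j-1}\cdot\frac{\|c\|_{\rm H}}{n^{k+1}}=\frac qn\|c\|_{\rm H},
\]
and some $w$ does at least as well as the average.
\end{proof}

In other words, $h_{k-1}(Y_G)\ge n/q$. Since $d\phi$ determines $\phi$ modulo $B^{k-1}$, we can replace cohomology classes of $Y_A$ by functions on $G^{k+1}$. Let
\[
W_A=\{c\in B^k:\ c(x)=0\text{ whenever }\pi(x)\in A\}.
\]

\begin{lemma}\label{lem:W}
The map $\phi\mapsto d\phi$ induces an isomorphism $\ker d_A/B^{k-1}\cong W_A$. Hence $h_{k-1}(Y_A)=0$ if and only if $W_A\ne0$.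
\end{lemma}

\begin{proof}
We have $d_A\phi=0$ if and only if $d\phi$ vanishes on $\pi^{-1}(A)$, so $d$ maps $\ker d_A$ onto $W_A$. The kernel of this map is $\ker d$, which equals $B^{k-1}$ by Lemma~\ref{lem:fill}.
\end{proof}

\section{The augmentation ideal and the disproof}\label{sec:ideal}

The simplest way to build an element of $W_A$ is the one used in Section~\ref{sec:example}: take $c=F\circ\pi$ for a function $F$ on $G$ that vanishes on $A$. We must decide for which $F$ the cube sums of $F\circ\pi$ vanish. Extend $F:G\to\mathbb F_2$ linearly to $\mathbb F_2[G]$; this identifies functions on $G$ with linear functionals on $\mathbb F_2[G]$. Let $R_k(G)$ be the space of those $F$ that vanish on $I^{k+1}$. It is the dual space of $\mathbb F_2[G]/I^{k+1}$, so $\dim R_k(G)=N_k(G)$.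

\begin{lemma}\label{lem:R}
For $F:G\to\mathbb F_2$ we have $F\circ\pi\in B^k$ if and only if $F\in R_k(G)$.
\end{lemma}

\begin{proof}
Expanding a product in $\mathbb F_2[G]$, with the factors in the order $i=1,\dots,k+1$,
\[
\sum_\varepsilon F(\pi(x^\varepsilon))=F\Big(\sum_\varepsilon[\pi(x^\varepsilon)]\Big)=F\Big(\prod_{i=1}^{k+1}\big([x_i]+[x_i']\big)\Big).
\]
An element of $I$ is a sum of an even number of basis elements, so the elements $[g]+[g']$ span $I$. By multilinearity of the product, the products displayed above span $I^{k+1}$. Now apply Lemma~\ref{lem:cube}.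
\end{proof}

For elementary abelian $2$-groups, $R_k$ is the space of low-degree polynomials. Write $z=(z_1,\dots,z_r)$ for a point of $\mathbb F_2^r$, and $z_S=\prod_{i\in S}z_i$ for $S\subset\{1,\dots,r\}$. Since $z_i^2=z_i$ as functions, the polynomial functions of degree at most $k$ are the linear combinations of the monomials $z_S$ with $|S|\le k$.

\begin{lemma}\label{lem:poly}
The monomials $z_S$ are linearly independent functions on $\mathbb F_2^r$, the space $R_k(\mathbb F_2^r)$ is the space of polynomial functions of degree at most $k$, and $N_k(\mathbb F_2^r)=N_{k,r}$.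
\end{lemma}

\begin{proof}
Let $e_1,\dots,e_r$ be the standard basis and $e_T=\sum_{i\in T}e_i$. In the commutative algebra $\mathbb F_2[G]$, whose unit is $1=[0]$, put $t_i=1+[e_i]\in I$ and $t_S=\prod_{i\in S}t_i=\sum_{T\subset S}[e_T]$. Then $t_i^2=1+[2e_i]=0$. Since $[e_T]=\prod_{i\in T}(1+t_i)$, the $2^r$ elements $t_S$ span $\mathbb F_2[G]$, so they form a basis. The $t_S$ with $S\ne\emptyset$ lie in $I$ and span a subspace of codimension $1$, so they span $I$. A product $t_{S_1}\cdots t_{S_{k+1}}$ with all $S_i\neq\emptyset$ is $0$ unless the $S_i$ are disjoint, in which case it is $t_S$ with $|S|\ge k+1$; and every such $t_S$ arises this way. So $I^{k+1}$ has basis $\{t_S:|S|\ge k+1\}$, and $N_k(G)=N_{k,r}$.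

The value of the functional $z_{S'}$ at $t_S$ is $\sum_{T\subset S}z_{S'}(e_T)$, the number modulo $2$ of sets $T$ with $S'\subset T\subset S$. This number is $2^{|S|-|S'|}$ if $S'\subset S$ and $0$ otherwise, so it is odd exactly when $S'=S$. Thus $(z_S)$ is the basis dual to $(t_S)$, and $F=\sum_Sa_Sz_S$ vanishes on $I^{k+1}$ if and only if $a_S=0$ for all $|S|\ge k+1$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
Let $|A|<N_k(G)=\dim R_k(G)$. The restriction map $R_k(G)\to\mathbb F_2^A$ has a nonzero kernel, so there is $0\ne F\in R_k(G)$ with $F|_A=0$. The function $c=F\circ\pi$ lies in $B^k$ by Lemma~\ref{lem:R}, it vanishes on $\pi^{-1}(A)$, and it is nonzero because $\pi$ is onto. So $W_A\ne0$, and $h_{k-1}(Y_A)=0$ by Lemma~\ref{lem:W}. The value of $N_k(\mathbb F_2^r)$ is given by Lemma~\ref{lem:poly}.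

Let $k\ge2$, $C<\infty$ and $G=\mathbb F_2^r$. Then $D(G)=n=2^r$, so $\lceil C\log D(G)\rceil=O(r)$, whereas $N_k(G)\ge\binom r2$ because $k\ge2$. For all large $r$ we get $\lceil C\log D(G)\rceil<N_k(G)$, so $\Pr[h_{k-1}(Y_A)>0]=0$. As $|G|=2^r\to\infty$, the conjecture fails for every choice of $C(k)<\infty$ and $\epsilon(k)>0$.
\end{proof}

\begin{remark}[why $k\ge2$ is needed]\label{rem:R1}
A function $F$ lies in $R_1(G)$ if and only if $\chi=F+F(1)$ is a homomorphism $G\to\mathbb F_2$. Indeed, the cube condition with $x'=(1,1)$ reads $F(x_1x_2)+F(x_1)+F(x_2)+F(1)=0$, and conversely $b+\chi(x_1)+\chi(x_2)$ is a sum of functions of one variable. So $N_1(G)=1+s$ with $s=\dim\operatorname{Hom}(G,\mathbb F_2)$. The $2^s$ functions $(-1)^\chi$ are distinct one-dimensional representations, so $N_1(G)\le1+\log_2D(G)$ for every group $G$.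
\end{remark}

\begin{remark}[why the characteristic matters]\label{rem:char}
Let $K$ be a field in which $n$ is invertible, let $I_K\subset K[G]$ be the augmentation ideal, and let $e=\frac1n\sum_g[g]$. Then $[g]e=e$ for all $g$, so $ae=0$ for $a\in I_K$, and $1-e\in I_K$. Hence $a=a(1-e)^k\in I_K^{k+1}$, so $I_K^{k+1}=I_K$ has codimension $1$. For $K=\mathbb R$ this shows that only the constant functions on $G$ annihilate $I_K^{k+1}$, so the construction above has no counterpart over the reals. For $K=\mathbb F_2$ it shows that $N_k(G)=1$ when $n$ is odd.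
\end{remark}

\begin{remark}[quotients]
If $p:G\to Q$ is a surjective homomorphism, then $p$ maps the augmentation ideal of $G$ onto that of $Q$, so $F\mapsto F\circ p$ embeds $R_k(Q)$ in $R_k(G)$, and $N_k(G)\ge N_k(Q)$. The obstruction therefore applies to every group $G$ with a quotient $\mathbb F_2^r$ and every $A\subset G$ with $|A|<N_{k,r}$.
\end{remark}

\begin{remark}[torsion]\label{rem:torsion}
Let $k\ge2$, $G=\mathbb F_2^r$, $\epsilon\in(0,1)$, and let $A$ be random of size $\lceil10k^2\log D(G)/\epsilon^2\rceil$. Then a.a.s.\ $\tilde H_{k-1}(Y_A;\mathbb Z)$ is a finite group with nontrivial $2$-torsion. Indeed, by Theorem~\ref{thm:spectral}, a.a.s.\ $\mu_{k-1}(Y_A)>0$, so $\tilde H^{k-1}(Y_A;\mathbb R)=0$ and the finitely generated group $\tilde H_{k-1}(Y_A;\mathbb Z)$ has rank $0$. By Theorem~\ref{thm:obstruction}, $\tilde H^{k-1}(Y_A;\mathbb F_2)\ne0$ for large $r$. The join $Y_G$ of $k+1$ nonempty sets is $(k-1)$-connected, and $\tilde H_{k-2}$ depends only on the $(k-1)$-skeleton, so $\tilde H_{k-2}(Y_A;\mathbb Z)=0$. The universal coefficient theorem,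
\[
\tilde H^{k-1}(Y_A;\mathbb F_2)\cong\operatorname{Hom}\big(\tilde H_{k-1}(Y_A;\mathbb Z),\mathbb F_2\big)\oplus\operatorname{Ext}\big(\tilde H_{k-2}(Y_A;\mathbb Z),\mathbb F_2\big),
\]
then gives a nonzero homomorphism $\tilde H_{k-1}(Y_A;\mathbb Z)\to\mathbb F_2$, so this finite group has even order. Torsion is what the real Laplacian does not see.
\end{remark}

\section{The case of graphs}\label{sec:graphs}

For $k=1$ an $\mathbb F_2$-cochain is the indicator function of a set of vertices, and the same indicator, read as a real function, has a real coboundary with values $0,\pm1$ and the same support. This lets the spectral gap control $h_0$.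

\begin{proof}[Proof of Theorem~\ref{thm:graphs}]
Let $m=\lceil40\log D(G)\rceil$, the size in Theorem~\ref{thm:spectral} for $k=1$ and $\epsilon=\frac12$. By \eqref{eq:D}, $1\le m\le n$ for large $n$. With probability $1-O(1/n)$ we have $\mu_0=\mu_0(Y_A)\ge m/2$. Let $V$ be the vertex set, $|V|=2n$, and let $\phi=1_S$ with $\emptyset\ne S\subsetneq V$ and $s=|S|$. The real function $f=1_S-s/2n$ is orthogonal to the constants, which form $\operatorname{im}d_{-1}$, and
\[
\|f\|^2=s\Big(1-\frac s{2n}\Big)^2+(2n-s)\Big(\frac s{2n}\Big)^2=\frac{s(2n-s)}{2n}\ge\frac12\min(s,2n-s)=\frac12\|\phi\|_{\rm csy},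
\]
because $\max(s,2n-s)\ge n$. Also $\|d_0f\|^2=\sum_{uv}(f(u)-f(v))^2$, summed over the edges $uv$, is the number of edges leaving $S$, which is $\|d_0\phi\|_{\rm H}$. By \eqref{eq:gap},
\[
\|d_0\phi\|_{\rm H}=\|d_0f\|^2\ge\mu_0\|f\|^2\ge\frac{\mu_0}2\|\phi\|_{\rm csy}.
\]
Thus $h_0(Y_A)\ge m/4\ge\frac14$ with probability $1-O(1/n)$.
\end{proof}

\section{Symmetry and $2$-groups}\label{sec:twogroups}

An element of $W_A$ need not have the form $F\circ\pi$. To prove a converse to Theorem~\ref{thm:obstruction} we characterize the functions $F\circ\pi$ as the fixed vectors of a group acting on $W_A$. Let $G^k$ act on $G^{k+1}$ on the right by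
\[
x\cdot(h_1,\dots,h_k)=(x_1h_1,\ h_1^{-1}x_2h_2,\ \dots,\ h_{k-1}^{-1}x_kh_k,\ h_k^{-1}x_{k+1}).
\]

\begin{lemma}\label{lem:action}
\begin{enumerate}
\item[(i)] The action preserves $\pi$ and is simply transitive on each fiber of $\pi$: if $\pi(x)=\pi(y)$, there is exactly one $h\in G^k$ with $y=x\cdot h$.
\item[(ii)] If $y=x\cdot h$ and $y'=x'\cdot h$, then $y^\varepsilon=x^\varepsilon\cdot h$ for all $\varepsilon$.
\item[(iii)] The spaces $B^k$ and $W_A$ are invariant under the linear action $(h\cdot c)(x)=c(x\cdot h)$.
\end{enumerate}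
\end{lemma}

\begin{proof}
(i) In $\pi(x\cdot h)$ the factors $h_ih_i^{-1}$ cancel. If $y=x\cdot h$, multiplying the first $i$ coordinates gives $y_1\cdots y_i=x_1\cdots x_ih_i$, so $h_i=(x_1\cdots x_i)^{-1}y_1\cdots y_i$ is forced. Conversely, define $h_i$ by this formula, with $h_0=1$. Then $h_{i-1}^{-1}x_ih_i=(y_1\cdots y_{i-1})^{-1}y_1\cdots y_i=y_i$ for $1\le i\le k$, and $h_k^{-1}x_{k+1}=(y_1\cdots y_k)^{-1}\pi(x)=y_{k+1}$ when $\pi(x)=\pi(y)$.

(ii) The $i$-th coordinate of $x\cdot h$ depends only on $x_i$ and $h$.

(iii) By (ii), a cube sum of $h\cdot c$ is a cube sum of $c$, so $B^k$ is invariant by Lemma~\ref{lem:cube}. By (i), $\pi^{-1}(A)$ is invariant.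
\end{proof}

By (i), a function is fixed by $G^k$ if and only if it is constant on the fibers of $\pi$, that is, of the form $F\circ\pi$. One cannot produce a fixed vector by averaging, since the order of a nontrivial $2$-group is zero in $\mathbb F_2$. Counting orbits does it instead.

\begin{proof}[Proof of Theorem~\ref{thm:twogroups}]
Since $R_k(G)$ is the dual of $\mathbb F_2[G]/I^{k+1}$, the set $A$ fails to span this quotient if and only if some $0\ne F\in R_k(G)$ vanishes on $A$. If such an $F$ exists, then $F\circ\pi$ is a nonzero element of $W_A$ by Lemma~\ref{lem:R}, and $h_{k-1}(Y_A)=0$ by Lemma~\ref{lem:W}.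

Conversely, suppose $h_{k-1}(Y_A)=0$, so $W_A\ne0$. The size of each orbit of $G^k$ on $W_A$ divides $|G|^k$, so it is a power of $2$, and every orbit that is not a fixed vector has even size. Hence the number of fixed vectors is congruent to $|W_A|$ modulo $2$, and $|W_A|$ is even because $W_A$ is a nonzero $\mathbb F_2$-space. The vector $0$ is fixed, so there is a fixed $c\ne0$. Then $c=F\circ\pi$ with $F\ne0$; we have $F\in R_k(G)$ by Lemma~\ref{lem:R}; and $F|_A=0$ because $c$ vanishes on $\pi^{-1}(A)$ and $\pi$ is onto. So $A$ does not span. The last assertion follows from Lemma~\ref{lem:poly}.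
\end{proof}

The hypothesis that $G$ is a $2$-group enters only through the orbit sizes, and it cannot be dropped. Let $G=\mathbb Z/3$, $k=1$, $A=\{0\}$. By Remark~\ref{rem:char} the quotient $\mathbb F_2[G]/I^2=\mathbb F_2[G]/I$ is spanned by $[0]$, but $Y_{A,1}$ consists of three disjoint edges, so $h_0=0$.

\section{The threshold for $\mathbb F_2^r$}\label{sec:threshold}

Let $G=\mathbb F_2^r$, and write $N=N_{k,r}$. By Theorem~\ref{thm:twogroups} we must show that a.a.s.\ none of the $2^N-1$ nonzero polynomial functions of degree at most $k$ vanishes on a random set of size $m\ge(1+\eta)N$. If $f$ has $\nu$ zeros, then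
\begin{equation}\label{eq:vanish}
\Pr[f|_A=0]=\binom\nu m\Big/\binom nm=\prod_{i=0}^{m-1}\frac{\nu-i}{n-i}\le\Big(\frac\nu n\Big)^m .
\end{equation}
If every $f$ vanished on half of the points, the union bound $2^{N-m}$ would finish the proof. But the fraction of zeros can be as large as $1-2^{-k}$, as $z_1\cdots z_k$ shows, and the next lemma says that this is the worst case.

\begin{lemma}\label{lem:distance}
A nonzero polynomial function $f$ of degree at most $k\ge0$ on $\mathbb F_2^r$ is nonzero on at least a fraction $2^{-k}$ of the points.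
\end{lemma}

\begin{proof}
We use induction on $r$, for all $k$ at once. For $r=0$ the fraction is $1$. For $r\ge1$ collect the monomials containing $z_r$ and write $f=f_0+z_rg$, where $f_0,g$ are functions of $z_1,\dots,z_{r-1}$, the degree of $f_0$ is at most $k$, and the degree of $g$ is at most $k-1$ (with $g=0$ if $k=0$). The restrictions of $f$ to $z_r=0$ and $z_r=1$ are $f_0$ and $f_1=f_0+g$. If both are nonzero, apply the induction hypothesis to each half of the space. Otherwise exactly one is nonzero, and it equals $f_0+f_1=g$. Then $k\ge1$, and $f$ is nonzero on a fraction at least $2^{-(k-1)}$ of one half of the space.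
\end{proof}

Using Lemma~\ref{lem:distance} for all $f$ gives the bound $2^N(1-2^{-k})^m$. For $k\ge2$ we have $1-2^{-k}>\frac12$, so this loses a constant factor in $m$. To get the sharp constant we show that polynomials with noticeably more zeros than ones are few. Let $\beta(f)=\mathbb E_z(-1)^{f(z)}$ be the \emph{bias} of $f$; the fraction of zeros of $f$ is $(1+\beta(f))/2$. For $a\in\mathbb F_2^r$ let $D_af(z)=f(z+a)+f(z)$. If $f$ has degree at most $k$, then $D_af$ has degree at most $k-1$, since the top term cancels in $\prod_{i\in S}(z_i+a_i)+\prod_{i\in S}z_i$. The key observation is that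
\begin{equation}\label{eq:guess}
D_af(z)=f(z)\iff f(z+a)=0 .
\end{equation}
So if $f$ has positive bias, a random derivative is a better-than-even guess for $f(z)$ at every point $z$, and a majority vote of a few derivatives should recover $f$ almost everywhere. Let $\operatorname{Maj}$ of an odd number of bits be the value taken by more than half of them. For example, $f=z_1z_2$ has $D_0f=0$, $D_{e_2}f=z_1$, $D_{e_1}f=z_2$, and $z_1z_2=\operatorname{Maj}(0,z_1,z_2)$. Since derivatives range over the much smaller space of degree $k-1$, this limits the number of biased $f$.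

\begin{lemma}\label{lem:biased}
Let $k\ge1$ and $\delta>0$, and let $t$ be an odd integer with $e^{-t\delta^2/2}<2^{-k-1}$. The number of polynomial functions $f$ of degree at most $k$ on $\mathbb F_2^r$ with $\beta(f)\ge\delta$ is at most $2^{tN_{k-1,r}}$.
\end{lemma}

\begin{proof}
Let $\beta=\beta(f)\ge\delta$. Fix $z$, let $a_1,\dots,a_t$ be independent and uniform, and put $\xi_i=(-1)^{f(z+a_i)}$. These are independent $\pm1$ variables of mean $\beta$. By \eqref{eq:guess}, $\operatorname{Maj}(D_{a_1}f(z),\dots,D_{a_t}f(z))\ne f(z)$ exactly when $\sum_i\xi_i<0$. Hoeffding's inequality states that independent variables $\xi_1,\dots,\xi_t\in[-1,1]$ satisfy $\Pr[\sum\xi_i\le\mathbb E\sum\xi_i-s]\le e^{-s^2/2t}$. With $s=t\beta$, the majority is wrong with probability at most $e^{-t\beta^2/2}<2^{-k-1}$. This holds for each $z$, so the expected fraction of points at which the majority is wrong is less than $2^{-k-1}$. Hence there are shifts $a_1,\dots,a_t$, depending on $f$, such that $f=\operatorname{Maj}(p_1,\dots,p_t)$ outside a fraction less than $2^{-k-1}$ of the points,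 where $p_i=D_{a_i}f$.

For each $f$ fix one such choice and set $\Theta(f)=(p_1,\dots,p_t)$. This is a tuple of functions of degree at most $k-1$; the shifts are not recorded. So $\Theta$ takes at most $(2^{N_{k-1,r}})^t$ values, and it suffices to show that it is injective. Suppose $\Theta(f)=\Theta(f')=(p_1,\dots,p_t)$, possibly with different shifts. The function $M=\operatorname{Maj}(p_1,\dots,p_t)$ depends only on the tuple, and both $f$ and $f'$ agree with $M$ outside a fraction less than $2^{-k-1}$. So $f+f'$ has degree at most $k$ and is nonzero on a fraction less than $2^{-k}$ of the points. By Lemma~\ref{lem:distance}, $f=f'$.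
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:threshold}]
The first assertion is contained in Theorem~\ref{thm:obstruction}. For the second, a random set of size $m'\ge m$ contains a random set of size $m$, and a function vanishing on the larger set vanishes on the smaller one. So we may take $m=|A|=\lceil(1+\eta)N\rceil$, which is at most $n=2^r$ for large $r$. Choose $\delta>0$ so small that $\gamma=(1+\eta)(1-\log_2(1+\delta))-1>0$, and fix $t=t(k,\delta)$ as in Lemma~\ref{lem:biased}. We bound the expected number of nonzero $f$ of degree at most $k$ that vanish on $A$, in two classes.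

If $\beta(f)<\delta$, the fraction of zeros is less than $(1+\delta)/2$. There are at most $2^N$ such $f$, so by \eqref{eq:vanish} their contribution is at most
\[
2^N\Big(\frac{1+\delta}2\Big)^m=2^{N-m(1-\log_2(1+\delta))}\le2^{-\gamma N}\to0,
\]
since $N\ge r+1\to\infty$.

If $f\ne0$ and $\beta(f)\ge\delta$, the fraction of zeros is at most $1-2^{-k}$ by Lemma~\ref{lem:distance}. By Lemma~\ref{lem:biased} and \eqref{eq:vanish} the contribution is at most
\[
2^{tN_{k-1,r}}(1-2^{-k})^{(1+\eta)N}\to0,
\]
because $t$ does not depend on $r$, while $N_{k-1,r}=O(r^{k-1})$ and $N\ge\binom rk$.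

So a.a.s.\ no nonzero polynomial function of degree at most $k$ vanishes on $A$, and Theorem~\ref{thm:twogroups} gives $h_{k-1}(Y_A)>0$.
\end{proof}

\section{Constant expansion for all groups}\label{sec:dense}

Lemma~\ref{lem:fill} bounds $\|\phi\|_{\rm csy}$ by $\|d\phi\|_{\rm H}$, so it remains to show that a fixed share of the support of $c=d\phi$ is visible in $\pi^{-1}(A)$. Cubes provide a local mechanism: if $c(\tau)=1$ and $\tau$ is a corner of a cube whose other $q$ corners lie in $\pi^{-1}(A)$, then $c$ equals $1$ at one of those corners. We need such a cube at every $\tau$, arranged so that no point of $\pi^{-1}(A)$ is used too often. The action of $G^k$ supplies this: one cube per fiber of $\pi$ can be transported to all points of the fiber. Consider the condition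
\begin{itemize}
\item[$(*)$] for every $g\in G$ there are $x,x'\in G^{k+1}$ with $\pi(x)=g$ and $\pi(x^\varepsilon)\in A$ for all $\varepsilon\ne0$.
\end{itemize}
For $k=1$ it says that $AA^{-1}A=G$. Indeed, the three other corners $a=x_1x_2'$, $b=x_1'x_2'$, $a'=x_1'x_2$ satisfy $ab^{-1}a'=x_1x_2$; conversely, if $g=ab^{-1}a'$ with $a,b,a'\in A$, take $x=(a,b^{-1}a')$ and $x'=(b,1)$.

\begin{lemma}\label{lem:star}
If $A$ satisfies $(*)$, then $h_{k-1}(Y_A)\ge q^{-2}$.
\end{lemma}

\begin{proof}
For each $g$ fix a pair $x_{(g)},x'_{(g)}$ as in $(*)$. Let $\phi\in C^{k-1}$ and $c=d\phi$. Let $\tau\in G^{k+1}$ with $c(\tau)=1$, put $g=\pi(\tau)$, and let $h\in G^k$ be the unique element with $\tau=x_{(g)}\cdot h$. By Lemma~\ref{lem:action}(ii), the points $x_{(g)}^\varepsilon\cdot h$ form a cube, and its corner $\varepsilon=0$ is $\tau$. The cube sum of $c$ vanishes by Lemma~\ref{lem:cube}, so there is $\varepsilon\ne0$ such that $\tau'=x_{(g)}^\varepsilon\cdot h$ has $c(\tau')=1$. Also $\pi(\tau')=\pi(x_{(g)}^\varepsilon)\in A$, so $\tau'$ lies in the support of $d_A\phi$.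 Choose one such $\varepsilon$ for each $\tau$. The map $\tau\mapsto(g,\varepsilon,\tau')$ is injective: $g$ and $\varepsilon$ determine $x_{(g)}^\varepsilon$, then $\tau'$ determines $h$ by Lemma~\ref{lem:action}(i), and $\tau=x_{(g)}\cdot h$. Counting triples gives $\|c\|_{\rm H}\le nq\,\|d_A\phi\|_{\rm H}$. The factor $n$ lost here is regained in Lemma~\ref{lem:fill}:
\[
\|d_A\phi\|_{\rm H}\ge\frac1{nq}\|d\phi\|_{\rm H}\ge\frac1{nq}\cdot\frac nq\|\phi\|_{\rm csy}=q^{-2}\|\phi\|_{\rm csy}.\qedhere
\]
\end{proof}

It remains to find when a random set satisfies $(*)$. If $A$ has density $p$, a given punctured cube has all its products in $A$ with probability about $p^q$. We shall find about $n/q^2$ punctured cubes for each $g$ whose sets of products are disjoint, so that the trials are independent. A union bound over $g$ then requires $p^qn$ to be a large multiple of $\log n$, which is the size in Theorem~\ref{thm:dense}.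

\begin{proof}[Proof of Theorem~\ref{thm:dense}]
Let $C_k=2(2q^2)^{1/q}$, $m=|A|$ and $p=m/2n\le\frac12$. The lower bound on $m$ gives $p\ge(2q^2\log n/n)^{1/q}$, that is, $p^qn\ge2q^2\log n$.

\emph{Disjoint punctured cubes.} Fix $g$ and $x$ with $\pi(x)=g$. For $x'\in G^{k+1}$ put $S(x')=\{\pi(x^\varepsilon):\varepsilon\ne0\}$, a nonempty set with $|S(x')|\le q$. Let $\varepsilon\ne0$, say $\varepsilon_j=1$, and let $g'\in G$. Once the coordinates of $x'$ other than $x_j'$ are chosen, $\pi(x^\varepsilon)=ax_j'b$ for fixed $a,b\in G$, so exactly one $x_j'$ gives $\pi(x^\varepsilon)=g'$. Hence $g'\in S(x')$ for at most $qn^k$ choices of $x'$. Suppose we have chosen $l<n/q^2$ points $x'$ with pairwise disjoint sets $S(x')$. Their union has at most $lq$ elements, so at most $lq\cdot qn^k<n^{k+1}$ points $x'$ have $S(x')$ meeting it, and we can choose one more. This yields $T\ge n/q^2$ pairwise disjoint sets $S_1,\dots,S_T$ of the form $S(x')$. If a set contains some $S_i$, it satisfies the condition in $(*)$ for this $g$.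

\emph{The binomial model.} Let $A'$ contain each element of $G$ independently with probability $p$. The events $S_i\subset A'$ are independent, each of probability at least $p^q$, so
\[
\Pr[\text{no }S_i\subset A']\le(1-p^q)^T\le e^{-p^qn/q^2}\le n^{-2}.
\]
By a union bound over $g$, the set $A'$ fails $(*)$ with probability at most $1/n$.

\emph{Transfer to fixed size.} Let $P_l$ be the probability that a uniform $l$-subset of $G$ fails $(*)$. A uniform $m$-subset contains a uniform $l$-subset for $l\le m$, and $(*)$ passes to supersets, so $P_l\ge P_m$ for $l\le m$. Conditioned on $|A'|=l$, the set $A'$ is a uniform $l$-subset. Therefore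
\[
\frac1n\ge\sum_{l\le m}\Pr[|A'|=l]\,P_l\ge P_m\Pr[|A'|\le m].
\]
The Chernoff bound states that a binomial variable $X$ of mean $\mu$ has $\Pr[X\ge2\mu]\le e^{-\mu/3}$. Since $\mathbb E|A'|=m/2$, it gives $\Pr[|A'|>m]\le e^{-m/6}$. Hence
\[
\Pr[A\text{ fails }(*)]=P_m\le\frac{1/n}{1-e^{-m/6}}\le\frac{1/n}{1-e^{-1/6}}\to0,
\]
a bound that depends on $G$ only through $n$. Lemma~\ref{lem:star} completes the proof.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Meshulam}
Roy Meshulam, \emph{Random Balanced Cayley Complexes}, arXiv:2211.02085 (2022).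

\end{thebibliography}
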